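
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Maximal subgroups of finite index in subgroups of mapping class groups}


\begin{abstract}
For a group $G$ let $\Phi_f(G)$ be the intersection of all maximal subgroups of finite index in $G$. Ivanov conjectured that $\Phi_f(G)$ is nilpotent for every finitely generated subgroup $G$ of the mapping class group of a compact orientable surface. We prove this for every subgroup, finitely generated or not, by showing that a subgroup $N$ of a mapping class group $\mathrm{Mod}_S$ is nilpotent if and only if its image in every finite quotient of $\mathrm{Mod}_S$ is nilpotent. The proof uses the action of $\mathrm{Mod}_S$ on the homology of finite covers of $S$, together with a theorem of Liu and an arithmetic fact about integral matrix groups with nilpotent reductions.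
\end{abstract}

\section{The question and the answer}

Let $S$ be a compact orientable surface, possibly with boundary. Its (extended) mapping class group $\mathrm{Mod}_S=\pi_0(\mathrm{Diff}(S))$ is the group of isotopy classes of diffeomorphisms of $S$, orientation-reversing ones included. The boundary is not fixed pointwise, so a twist along a boundary curve is trivial.

For a group $G$ let $\Phi_f(G)$ be the intersection of all maximal subgroups of finite index in $G$, with $\Phi_f(G)=G$ if there are none. When $G$ is finite this is the Frattini subgroup $\Phi(G)$, and Frattini's theorem says that it is nilpotent. For infinite $G$ the subgroup $\Phi_f(G)$ is what the finite quotients of $G$ can see of a Frattini subgroup: every finite quotient maps it into the Frattini subgroup of that quotient. One may therefore hope that $\Phi_f(G)$ is nilpotent when $G$ has enough finite quotients. By a theorem of Platonov, $\Phi_f(G)$ is nilpotent for every finitely generated linear group $G$. For a subgroup $G$ of $\mathrm{Mod}_S$, the intersection $\Phi(G)$ of all proper maximal subgroups is nilpotent, and the intersection of all maximal subgroups of infinite index is virtually abelian. Ivanov \cite{IvanovProblems} conjectured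 that $\Phi_f(G)$ is nilpotent for every finitely generated $G\le \mathrm{Mod}_S$.

Some hypothesis on $G$ is necessary: $\Phi_f(G)=G$ for an infinite simple group $G$. Residual finiteness is not sufficient either. Let $G=\bigoplus_p U_p$, the sum over all primes $p$, where $U_p$ is the group of unitriangular $p\times p$ matrices over $\mathbb F_p$. This $G$ is residually finite. Every finite quotient of $G$ is nilpotent, so a maximal subgroup of finite index is normal of prime index and contains $[G,G]$. Hence $\Phi_f(G)$ contains $\bigoplus_p[U_p,U_p]$, which is not nilpotent: $[U_p,U_p]$ contains the unitriangular matrices supported on the odd-numbered basis vectors, so its class is unbounded as $p$ grows. The difficulty is thus to bound nilpotency classes over all finite quotients at once.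

\begin{theorem}\label{thm:main}
Let $S$ be a compact orientable surface, possibly with boundary and possibly disconnected. For a subgroup $N\le \mathrm{Mod}_S$ the following are equivalent:
\begin{enumerate}
\item[(1)] $N$ is nilpotent;
\item[(2)] the image of $N$ in every finite quotient of $\mathrm{Mod}_S$ is nilpotent.
\end{enumerate}
In this case $N$ is finitely generated, has a central free abelian subgroup of finite index, and $[N,N]$ is finite.
\end{theorem}

\begin{corollary}\label{cor:frattini}
For every subgroup $G\le \mathrm{Mod}_S$, finitely generated or not, $\Phi_f(G)$ is nilpotent, finitely generated and center-by-finite. If $G$ is torsion-free, then $\Phi_f(G)$ is free abelian of finite rank. In particular Ivanov's conjecture is true.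
\end{corollary}

\begin{proof}[Proof of Corollary \ref{cor:frattini} from Theorem \ref{thm:main}]
Let $\psi:\mathrm{Mod}_S\to Q$ be a finite quotient. The preimage in $G$ of a maximal subgroup of $\psi(G)$ is a maximal subgroup of $G$ of finite index. Hence $\psi(\Phi_f(G))\subseteq\Phi(\psi(G))$, and the right side is nilpotent. (If $\psi(G)=1$ there is nothing to prove.) So $N=\Phi_f(G)$ satisfies (2), and Theorem \ref{thm:main} applies. If $G$ is torsion-free, the finite group $[N,N]$ is trivial, so $N$ is a finitely generated torsion-free abelian group.
\end{proof}

Only finite quotients of the ambient group $\mathrm{Mod}_S$ were used here, restricted to $G$. This is why finite generation of $G$ plays no role.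

\subsection*{The property to be studied}
For a subgroup $N$ of a group $\Gamma$, we say that $N$ is \emph{nilpotent in all finite quotients of} $\Gamma$ if the image of $N$ in every finite quotient of $\Gamma$ is nilpotent. Two formal facts will be used.

\begin{lemma}\label{lem:formal}
Let $N$ be nilpotent in all finite quotients of\/ $\Gamma$.
\begin{enumerate}
\item[(a)] If $\phi:\Gamma\to\Gamma'$ is a homomorphism, then $\phi(N)$ is nilpotent in all finite quotients of\/ $\Gamma'$.
\item[(b)] If\/ $\Gamma^0\le\Gamma$ has finite index, then $N\cap\Gamma^0$ is nilpotent in all finite quotients of\/ $\Gamma^0$.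
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Compose $\phi$ with a finite quotient map of $\Gamma'$. The image of $\Gamma$ under the composition is a finite quotient of $\Gamma$, so the image of $N$ is nilpotent. (b) A normal subgroup $M$ of finite index in $\Gamma^0$ contains a normal subgroup $M'$ of finite index in $\Gamma$. The image of $N\cap\Gamma^0$ in $\Gamma^0/M$ is a quotient of its image in $\Gamma^0/M'\le\Gamma/M'$, and the latter lies in the image of $N$ in $\Gamma/M'$, which is nilpotent.
\end{proof}

\subsection*{Plan}
Let $N$ satisfy (2) and let $S$ be connected with $\chi(S)<0$. The homology of finite covers of $S$ yields representations $\rho_K:\mathrm{Mod}_S\to GL_m(\mathbb Z)$ (Section \ref{sec:reps}). Reduction modulo primes makes $GL_m(\mathbb Z)$ a source of finite quotients, and an integral matrix group all of whose reductions mod $p$ are nilpotent is itself nilpotent (Section \ref{sec:linear}). So each $\rho_K(N)$ is nilpotent. In a nilpotent matrix group the elements of the commutator subgroup have only roots of unity as eigenvalues (Section \ref{sec:linear}). By Liu's theorem this forces $[N,N]$ to consist of mapping classes of zero entropy, and groups of such classes are virtually abelian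 (Section \ref{sec:entropy}). So $N$ contains no nonabelian free group, and by the Tits alternative it is virtually abelian. Finally a virtually abelian $N$ is shown to be nilpotent, by detecting elements of infinite order through the $\rho_K$ (Section \ref{sec:proof}).

Throughout, $[x,y]=xyx^{-1}y^{-1}$, $\gamma_1(N)=N$, $\gamma_{i+1}(N)=[N,\gamma_i(N)]$, and ``almost all'' means ``all but finitely many.''

\section{The torus, by hand}\label{sec:torus}

For the torus, $\mathrm{Mod}_S=GL_2(\mathbb Z)$, the representation is the identity, and the mechanisms of the proof are already visible in three small groups.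

\smallskip
\emph{(a) Unipotent against semisimple.} Let $T=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $s=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$, so $sTs^{-1}=T^{-1}$. Let $p$ be an odd prime. Mod $p$, the elements $T$ and $s$ have coprime orders $p$ and $2$, so they would commute in a nilpotent group; they do not. In general, nilpotency mod $p$ separates the Jordan parts of matrices.

\smallskip
\emph{(b) Semisimple elements of infinite order.} Let $A=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ and $J=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$. Since $A$ is symmetric of determinant $1$, $JAJ^{-1}=A^{-1}$. So $[J,A]=A^{-2}$, and the $c$-fold commutator $[J,[J,\dots,[J,A]\dots]]$ equals $A^{(-2)^c}$. If $\langle A,J\rangle$ is nilpotent mod $p$, then $A$ mod $p$ has order a power of $2$. The class of the reduction may depend on $p$, so we cannot conclude that a single power of $A$ is killed by all reductions. Arithmetic settles the matter. Suppose that all reductions were nilpotent. Then the eigenvalue $\lambda=\frac{3+\sqrt5}2=\varphi^2$ of $A$, where $\varphi=\frac{1+\sqrt5}2$, would have $2$-power order modulo almost all primes of $\mathbb Q(\sqrt5)$.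 For an odd prime $q$ it would be a $q$-th power modulo almost all primes, hence, by Chebotarev's theorem, a $q$-th power in $\mathbb Q(\sqrt5)$. But the units of $\mathbb Z[\varphi]$ are $\pm\varphi^k$, and $\varphi^2=\pm\varphi^{kq}$ is impossible for $q$ odd. So some reduction is not nilpotent; indeed mod $2$ the element $A$ has order $3$.

\smallskip
\emph{(c) Free groups.} Let $X=\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ and $Y=\left(\begin{smallmatrix}1&0\\2&1\end{smallmatrix}\right)$. The trace of $[X,Y]$ is $2+(2\cdot 2)^2=18$, so $[X,Y]$ has an eigenvalue larger than $1$. In a nilpotent matrix group the eigenvalues of commutators are roots of unity (Proposition \ref{prop:commutator}), so $\langle X,Y\rangle$ is not nilpotent. By Proposition \ref{prop:reductions} it must be non-nilpotent modulo some prime, and indeed mod $3$ it is $SL_2(\mathbb F_3)$, whose Sylow $3$-subgroups are not normal.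

\smallskip
For surfaces with $\chi(S)<0$ the action on $H_1(S)$ is not enough. A twist along a separating curve acts trivially on it, for example. The homology of finite covers must take its place.

\section{Integral matrix groups with nilpotent reductions}\label{sec:linear}

\subsection*{Three lemmas}

The first lemma is the general form of the commutator computation in Section \ref{sec:torus}(b). It will be used again in Section \ref{sec:proof}.

\begin{lemma}\label{lem:iterate}
Let $A$ be a normal free abelian subgroup of finite rank and finite index in a group $N$. If $A$ is not central in $N$, there are an element $b\neq1$ of $A$ and an integer $h\ge1$ such that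
\[
b^{h^c}\in\gamma_{c+1}(N)\qquad\text{for all }c\ge0 .
\]
\end{lemma}

\begin{proof}
Choose $x\in N$ acting on $A$ by a nontrivial conjugation $\xi$, and write $A$ additively. A power of $x$ lies in the abelian group $A$, so $\xi$ has finite order and is diagonalizable over $\mathbb C$. Hence $A\otimes\mathbb Q=\ker(\xi-1)\oplus\mathrm{im}(\xi-1)$, and $\xi-1$ is invertible on $\mathrm{im}(\xi-1)\ne0$. Then $B=A\cap\mathrm{im}(\xi-1)$ is a nonzero $\xi$-invariant free abelian group, and $h=|\det((\xi-1)|_B)|$ is a positive integer. By the adjugate formula $hB\subseteq(\xi-1)B$, so $h^cB\subseteq(\xi-1)^cB$. For $b\in B$ we have $(\xi-1)b=[x,b]$. Therefore $(\xi-1)^cB$ consists of $c$-fold iterated commutators with $x$ and lies in $\gamma_{c+1}(N)$. Any $0\neq b\in B$ will do.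
\end{proof}

The second lemma is the arithmetic. It says that, unless $\lambda$ is a root of unity, the orders of $\lambda$ modulo primes cannot almost all be supported on a fixed finite set of primes.

\begin{lemma}\label{lem:arithmetic}
Let $\lambda\ne0$ be an element of a number field $F$ and $h\ge1$ an integer. Suppose that for almost all primes $\mathfrak p$ of $F$ the order of $\lambda$ mod $\mathfrak p$ divides a power of $h$. Then $\lambda$ is a root of unity.
\end{lemma}

\begin{proof}
Let $q$ be a prime not dividing $h$. For almost all $\mathfrak p$ the order $o$ of $\lambda$ mod $\mathfrak p$ is prime to $q$. Choosing $k$ with $kq\equiv1$ mod $o$ we get $\lambda\equiv(\lambda^k)^q$. So $X^q-\lambda$ has a root modulo almost all $\mathfrak p$. We claim that $\lambda\in(F^*)^q$.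

Suppose not. Then $X^q-\lambda$ is irreducible over $F$: if it had a factor of degree $m$ with $0<m<q$, the product $e\in F$ of the $m$ roots of that factor would satisfy $e^q=\lambda^m$, and writing $um+vq=1$ we would get $\lambda=(e^u\lambda^v)^q$. Let $L$ be the splitting field. The Galois group of $L/F$ acts faithfully and transitively on the $q$ roots, so its order is divisible by $q$, and an element $g$ of order $q$ is a $q$-cycle. By Chebotarev's theorem infinitely many primes $\mathfrak p$ have Frobenius class containing $g$. Omit the finitely many of them that divide $q$ or at which $\lambda$ is not a unit. At the others $X^q-\lambda$ is separable mod $\mathfrak p$, and it has no root there because $g$ fixes no root. This is a contradiction.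

Let $\Sigma$ be the finite set of primes of $F$ at which $\lambda$ is not a unit. All roots of $\lambda$ in $F$ lie in the group $\mathcal O_{F,\Sigma}^*$ of $\Sigma$-units, which is finitely generated. In the finitely generated free abelian group $\mathcal O_{F,\Sigma}^*/\mathrm{torsion}$ the image of $\lambda$ is divisible by every prime $q\nmid h$, hence by infinitely many primes, so it is trivial. Thus $\lambda$ is a root of unity.
\end{proof}

The third lemma explains why central subgroups of finite index are helpful.

\begin{lemma}\label{lem:schur}
Let $N$ have a central subgroup of finite index. Then $[N,N]$ is finite. If some homomorphism $\phi$ from $N$ to a nilpotent group is injective on $[N,N]$, then $N$ is nilpotent.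
\end{lemma}

\begin{proof}
The first statement is Schur's theorem. For the second, $\phi(\gamma_k(N))=1$ for some $k\ge2$, and $\gamma_k(N)\le[N,N]$, so $\gamma_k(N)=1$.
\end{proof}

\subsection*{Nilpotent reductions imply nilpotency}

The following textbook facts will be used.
\begin{itemize}
\item (Zassenhaus) The derived length of a solvable subgroup of $GL_n(k)$, $k$ any field, is bounded in terms of $n$.
\item (Mal'cev) Solvable subgroups of $GL_n(\mathbb Z)$ are polycyclic, in particular finitely generated. A solvable subgroup of $GL_n(\mathbb C)$ has a triangularizable subgroup of finite index.
\item (Kolchin) A group of unipotent matrices over a field is conjugate to a group of unitriangular matrices, hence is nilpotent.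
\item (Jordan decomposition) Over a perfect field $k$, each $X\in GL_n(k)$ is uniquely a product $X=X_sX_u$ of commuting elements of $GL_n(k)$ with $X_s$ semisimple (diagonalizable over the algebraic closure) and $X_u$ unipotent.
\end{itemize}

Zassenhaus' theorem bounds derived lengths uniformly in $p$. There is no such bound for nilpotency classes: if $2^k$ divides $p-1$, then $GL_2(\mathbb F_p)$ contains a dihedral group of order $2^{k+1}$, whose class is $k$. This is the obstacle met in Section \ref{sec:torus}(b), and Lemma \ref{lem:arithmetic} overcomes it.

\begin{proposition}\label{prop:reductions}
Let $N\le GL_n(\mathbb Z)$ have nilpotent reduction modulo every prime $p$. Then $N$ is nilpotent.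
\end{proposition}

The idea is to split $N$ into a unipotent and a semisimple part, as nilpotency mod $p$ suggests. Kolchin's theorem handles the unipotent part. The semisimple part is virtually abelian, and Lemmas \ref{lem:iterate}--\ref{lem:schur} handle it.

\begin{proof}
Let $N_p\le GL_n(\mathbb F_p)$ be the reduction of $N$ mod $p$.

\emph{Step 1: $N$ is solvable and finitely generated.} The nilpotent groups $N_p$ have bounded derived length by Zassenhaus, and $N$ embeds in $\prod_pN_p$. So $N$ is solvable, and finitely generated by Mal'cev.

\emph{Step 2: Jordan parts and reduction.} Write the finite nilpotent group $N_p$ as $P\times P'$ with $P$ its Sylow $p$-subgroup and $P'$ of order prime to $p$. Over $\mathbb F_p$, elements of $p$-power order are unipotent and elements of order prime to $p$ are semisimple. So the unipotent and semisimple Jordan parts of an element of $N_p$ are its components in $P$ and $P'$.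

Let $X\in GL_n(\mathbb Q)$ with Jordan decomposition $X=X_sX_u$ over $\mathbb Q$. For almost all $p$ the matrices $X_s,X_u$ and their inverses are $p$-integral, and the minimal polynomial of $X_s$, which has distinct roots, is $p$-integral and still has distinct roots mod $p$. For such $p$ the reduction of $X_s$ is semisimple, that of $X_u$ is unipotent, and they commute. So for almost all $p$, $X_s$ and $X_u$ reduce to the Jordan parts of $X$ mod $p$. We also use that two rational matrices congruent modulo infinitely many primes are equal.

\emph{Step 3: $x\mapsto x_s$ and $x\mapsto x_u$ are homomorphisms on $N$.} Let $x,y\in N$. For almost all $p$ the matrices $x_u,y_u$ reduce into $P$ and $x_s,y_s$ into $P'$. Hence $x_u,y_u$ commute with $x_s,y_s$ mod almost all $p$, and so they commute. Likewise $x_uy_u$ reduces into $P$, so $(x_uy_u-1)^n\equiv0$ mod almost all $p$, and $x_uy_u$ is unipotent. Finally $X=x_sy_s$ reduces into $P'$, so it is semisimple mod almost all $p$. By Step 2, $X_u\equiv1$ mod almost all $p$, so $X_u=1$ and $x_sy_s$ is semisimple. Now $xy=(x_sy_s)(x_uy_u)$ is a product of commuting semisimple and unipotent matrices. By uniqueness $(xy)_s=x_sy_s$ and $(xy)_u=x_uy_u$.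

Let $N_s,N_u\le GL_n(\mathbb Q)$ be the images of these homomorphisms. The map $x\mapsto(x_s,x_u)$ embeds $N$ in $N_s\times N_u$, and $N_u$ is nilpotent by Kolchin. It remains to show that $N_s$ is nilpotent.

\emph{Step 4: $N_s$ is virtually abelian.} $N_s$ is finitely generated and solvable, and its elements are semisimple. By Mal'cev it has a triangularizable subgroup of finite index. The commutators in that subgroup are unipotent and semisimple, hence trivial. So $N_s$ has a finitely generated abelian subgroup of finite index, and therefore a normal one. A suitable subgroup of $m$-th powers in the latter is a free abelian subgroup $A$ of finite rank, normal and of finite index in $N_s$.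

For almost all $p$ the group $N_s$ consists of $p$-integral matrices and reduces mod $p$ into $N_p$: by Step 2 this holds for finitely many generators $x_s$ and their inverses, which is enough. So $N_s$ mod $p$ is nilpotent for almost all $p$.

\emph{Step 5: $A$ is central in $N_s$.} Suppose not, and take $b\in A$ and $h$ from Lemma \ref{lem:iterate}, applied to $A\le N_s$. Let $\lambda$ be an eigenvalue of $b$ and $F=\mathbb Q(\lambda)$. For almost all $p$, let $c=c(p)$ be the class of $N_s$ mod $p$. Then $\gamma_{c+1}(N_s)$ reduces to $1$, so $b^{h^c}-1=pM$ with $M$ $p$-integral. Applying this to an eigenvector, we see that $(\lambda^{h^c}-1)/p$ is an eigenvalue of $M$, hence integral over $\mathbb Z_{(p)}$. So $\lambda^{h^c}\equiv1$ modulo every prime $\mathfrak p\mid p$ of $F$. By Lemma \ref{lem:arithmetic}, $\lambda$ is a root of unity. This holds for all eigenvalues of the semisimple matrix $b$, so $b$ has finite order. But $b\neq1$ lies in the torsion-free group $A$, a contradiction.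

\emph{Step 6: conclusion.} By Lemma \ref{lem:schur}, $[N_s,N_s]$ is finite. For almost all $p$, reduction mod $p$ is injective on this finite set and maps $N_s$ to a nilpotent group. So $N_s$ is nilpotent, again by Lemma \ref{lem:schur}.
\end{proof}

\subsection*{Commutators in nilpotent matrix groups}

The next proposition rests on the fact that an irreducible nilpotent matrix group has finite exponent modulo scalars, while commutators have determinant $1$.

\begin{proposition}\label{prop:commutator}
Let $H\le GL_n(\mathbb C)$ be nilpotent and $h\in[H,H]$. Then all eigenvalues of $h$ are roots of unity.
\end{proposition}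

\begin{proof}
The eigenvalues of $h$ are those on the composition factors of the $H$-module $\mathbb C^n$, so we may assume that $H$ is irreducible, of degree $d$. Let $1=Z_0\le Z_1\le Z_2\le\cdots$ be the upper central series. By Schur's lemma $Z_1$ consists of scalars. We claim that $Z_{i+1}/Z_i$ has exponent dividing $d$ for every $i\ge1$.

Let $z\in Z_2$ and $x\in H$. Then $[z,x]$ is a scalar of determinant $1$, so $[z,x]^d=1$; being central, it satisfies $[z^d,x]=[z,x]^d=1$. Hence $z^d\in Z_1$. Now let $i\ge2$, suppose the claim holds for $Z_i/Z_{i-1}$, and let $z\in Z_{i+1}$, $x\in H$. The element $[z,x]\in Z_i$ is central modulo $Z_{i-1}$, so $[z^d,x]\equiv[z,x]^d\equiv1$ mod $Z_{i-1}$. Hence $z^d\in Z_i$, which proves the claim.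

Since $H$ is nilpotent, $H/Z_1$ has exponent dividing some power $e$ of $d$. So $h^e$ is a scalar. Its determinant is $1$, because $\det h=1$. Thus $h^e$ is a scalar whose $d$-th power is $1$.
\end{proof}

\section{Integral representations from finite covers}\label{sec:reps}

In this section $S$ is connected with $\chi(S)<0$ and $\pi=\pi_1(S)$. A finite-index subgroup of $\pi$ is the fundamental group of a finite cover of $S$, and its first homology is torsion-free. Let $K\le\pi$ be a characteristic subgroup of finite index and $V=H_1(K;\mathbb Z)$; this is nonzero. The group $\mathrm{Aut}(\pi)$ acts on $V$, but $\mathrm{Mod}_S$ maps only to $\mathrm{Out}(\pi)$, and inner automorphisms need not act trivially. Conjugation by an element of $K$ is trivial on $V$, so the inner automorphisms act through a finite group $D\le GL(V)$, a quotient of $\pi/K$. Since the inner automorphisms form a normal subgroup, the image of $\mathrm{Aut}(\pi)$ in $GL(V)$ normalizes $D$.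

To remove the ambiguity we pass to $D$-invariants, but in a symmetric power of $V$, since $V$ itself may have too few. Put
\[
d=|D|,\qquad W_K=\left(\mathrm{Sym}^d V\right)^D .
\]
This is a free abelian group of finite rank. It is preserved by $\mathrm{Aut}(\pi)$ because $D$ is normalized, and inner automorphisms act trivially on it. Hence $\mathrm{Mod}_S\to\mathrm{Out}(\pi)$ gives a representation
\[
\rho_K:\mathrm{Mod}_S\to GL(W_K)\cong GL_m(\mathbb Z).
\]

The degree $d$ is chosen so that every $v\in V_{\mathbb C}=V\otimes\mathbb C$ has a \emph{norm}
\[
P_v=\prod_{g\in D}gv\in\mathrm{Sym}^d(V_{\mathbb C}).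
\]
It is $D$-invariant. Since taking invariants commutes with $\otimes\,\mathbb C$, it lies in $W_K\otimes\mathbb C$. The algebra $\mathrm{Sym}(V_{\mathbb C})$ is a polynomial ring, a unique factorization domain in which nonzero elements of degree $1$ are irreducible. So $P_v\ne0$ if $v\neq0$. Clearly $P_{gv}=P_v$ for $g\in D$, and $P_{cv}=c^dP_v$ for $c\in\mathbb C$. If $a\in GL(V)$ normalizes $D$, then, for the induced action of $a$ on $\mathrm{Sym}(V_{\mathbb C})$,
\begin{equation}\label{eq:norm}
aP_v=\prod_{g\in D}(aga^{-1})(av)=P_{av}.
\end{equation}

\begin{lemma}\label{lem:norm}
Let $\alpha\in\mathrm{Aut}(\pi)$ represent $f\in\mathrm{Mod}_S$ and let $a=\alpha_*$ be its action on $H_1(K)$.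
\begin{enumerate}
\item[(i)] If $\lambda$ is an eigenvalue of $a$, then $\lambda^d$ is an eigenvalue of $\rho_K(f)$.
\item[(ii)] If $\rho_K(f)$ has finite order, then $a$ has finite order.
\end{enumerate}
\end{lemma}

\begin{proof}
Recall that $\rho_K(f)$ is the action of $a$ on $W_K$.

(i) If $av=\lambda v$ with $v\ne0$, then \eqref{eq:norm} gives $aP_v=P_{\lambda v}=\lambda^dP_v$, and $P_v\ne0$.

(ii) Replacing $\alpha$ and $f$ by powers, we may assume $\rho_K(f)=1$. Then $P_{av}=aP_v=P_v$ for all $v$. For $v\neq0$ the linear factor $av$ of $P_{av}$ divides $P_v$, so by unique factorization $av$ is proportional to $gv$ for some $g\in D$; that is, $v$ lies in an eigenspace of $g^{-1}a$. So $V_{\mathbb C}$ is the union of the finitely many eigenspaces of the matrices $g^{-1}a$, $g\in D$. A complex vector space is not a finite union of proper subspaces. Hence $a=cg$ for some $c\in\mathbb C$ and $g\in D$. Then $P_v=P_{av}=c^dP_{gv}=c^dP_v$, so $c^d=1$, and $a^d=c^dg^d=1$.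
\end{proof}

Liu's theorem and the construction in Section \ref{sec:entropy} produce covers that need not be characteristic. The next lemma passes to characteristic ones.

\begin{lemma}\label{lem:characteristic}
Let $S'\to S$ be a connected finite cover and $f':S'\to S'$ a lift of a homeomorphism representing $f^j$, where $f\in\mathrm{Mod}_S$ and $j\ge1$. There are a characteristic subgroup $K\le\pi$ of finite index and $\alpha\in\mathrm{Aut}(\pi)$ representing $f^j$ such that every eigenvalue of $f'_*$ on $H_1(S';\mathbb C)$ is an eigenvalue of $\alpha_*$ on $H_1(K;\mathbb C)$, and $\alpha_*$ has infinite order if $f'_*$ has.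
\end{lemma}

\begin{proof}
A path in $S'$ from the basepoint to its image under $f'$ turns $f'$ into an automorphism of $\pi'=\pi_1(S')$. Its projection to $S$ turns the homeomorphism of $S$ into some $\alpha\in\mathrm{Aut}(\pi)$ representing $f^j$. By construction $\alpha$ preserves $\pi'\le\pi$ and induces $f'_*$ on $H_1(\pi')$. Let $K$ be the intersection of all subgroups of $\pi$ of index $[\pi:\pi']$. There are finitely many of them since $\pi$ is finitely generated, so $K$ is characteristic of finite index, and $K\le\pi'$. The map $H_1(K;\mathbb Q)\to H_1(\pi';\mathbb Q)$ is $\alpha$-equivariant. It is surjective, because its composition with the transfer $H_1(\pi';\mathbb Q)\to H_1(K;\mathbb Q)$ is multiplication by $[\pi':K]$. So $f'_*$ is induced by $\alpha_*$ on a quotient, and both claims follow.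
\end{proof}

\section{Entropy, multitwists and elements of infinite order}\label{sec:entropy}

We keep $S$ connected with $\chi(S)<0$. Curves are simple, closed and essential (neither null-homotopic nor boundary-parallel). A \emph{multicurve} is a finite set of isotopy classes of pairwise disjoint, pairwise non-isotopic curves; its size is bounded in terms of $S$. Let $T_c$ denote the Dehn twist along $c$. A \emph{multitwist} along a multicurve $\{c_i\}$ is a product $\prod_iT_{c_i}^{n_i}$. The following fact is used repeatedly.
\begin{itemize}
\item (Cutting; \cite[Prop.~3.20]{FarbMargalit}) The stabilizer of a multicurve $\mathcal C$ maps to the mapping class group of $S$ cut along $\mathcal C$, with kernel generated by the twists along the curves of $\mathcal C$.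
\end{itemize}

Let $f$ be an orientation-preserving mapping class. By Nielsen--Thurston theory there is a multicurve preserved by $f$ such that, on each component of $S$ cut along it, the first return of $f$ is of finite order or pseudo-Anosov. We say $f$ has \emph{positive entropy} if a pseudo-Anosov piece occurs, and \emph{zero entropy} otherwise. If $f$ has zero entropy, some positive power of $f$ is trivial on all pieces and so is a (possibly trivial) multitwist.

These notions depend neither on the chosen multicurve nor on replacing $f$ by a positive power. Indeed, fix a hyperbolic metric with geodesic boundary on $S$. If there is a pseudo-Anosov piece, the length of a curve essential in that piece grows exponentially under iteration of $f$. If there is none, a power of $f$ is a multitwist, and lengths of curves grow at most linearly.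

\subsection*{Positive entropy is seen in homology}

\begin{theorem}[Liu \cite{Liu}]\label{thm:liu}
Let $f$ be an orientation-preserving mapping class of positive entropy of a compact connected orientable surface $S$. There are a finite connected cover $S'\to S$ and a lift $f'$ of $f$ such that $f'_*$ on $H_1(S';\mathbb C)$ has an eigenvalue of modulus $>1$.
\end{theorem}

\begin{remark}\label{rem:boundary}
We use this only for some positive power of $f$. In that form, the case $\partial S\ne\emptyset$ follows from the closed case. Let $DS$ be the double of $S$ and let $Df$ act as $f$ on both copies. A pseudo-Anosov piece of $f$ is one of $Df$, so $Df$ has positive entropy. Take a cover $\tilde S\to DS$ and a lift of $Df$ as in the theorem. Replace the lift by a power that preserves every component $\tilde R_i$ of the preimages of the two copies of $S$ and every component of the preimage $E$ of $\partial S$. In the equivariant Mayer--Vietoris sequence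
\[
\bigoplus_iH_1(\tilde R_i;\mathbb C)\to H_1(\tilde S;\mathbb C)\to H_0(E;\mathbb C)
\]
the action on the last term is trivial. So an eigenvalue of modulus $>1$ on $H_1(\tilde S;\mathbb C)$ occurs on some $H_1(\tilde R_i;\mathbb C)$. The surface $\tilde R_i$ is a finite connected cover of $S$ carrying a lift of a power of $f$.
\end{remark}

\begin{proposition}\label{prop:entropy}
Let $f\in\mathrm{Mod}_S$ be orientation-preserving. If for every $K$ all eigenvalues of $\rho_K(f)$ are roots of unity, then $f$ has zero entropy.
\end{proposition}

\begin{proof}
Otherwise Theorem \ref{thm:liu} and Lemma \ref{lem:characteristic} give $K$, $j\ge1$ and $\alpha$ representing $f^j$ such that $\alpha_*$ on $H_1(K;\mathbb C)$ has an eigenvalue $\lambda$ with $|\lambda|>1$. By Lemma \ref{lem:norm}(i), $\rho_K(f)^j$ has the eigenvalue $\lambda^d$, with $d$ as in Section \ref{sec:reps}, which is not a root of unity. This is a contradiction.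
\end{proof}

\subsection*{Infinite order is seen in homology}

Positive entropy is not the only way to have infinite order: multitwists must be detected as well. The cover that does this is easiest to see in an example.

\begin{example}\label{ex:genus2}
Let $S$ be closed of genus $2$ and let $c$ separate $S$ into two one-holed tori. Then $c$ is null-homologous and $T_c$ acts trivially on $H_1(S)$. Map the fundamental group of each one-holed torus, free on $x_1,y_1$ with boundary $[x_1,y_1]$, onto the dihedral group of order $8$ by sending $x_1,y_1$ to two generating reflections. The boundary goes to an element of order $2$. So each one-holed torus acquires a cover of degree $8$ whose boundary consists of four circles, each covering $c$ twice. The Euler characteristic of the cover is $-8$, so its genus is $3$. Glue the two covers $u,v$ along their boundaries (Figure \ref{fig:cover}). The twist $T_c^2$ lifts to the product of the twists along the four lifts of $c$. A loop $x$ running from $u$ to $v$ through one lift and back through another has nonzero intersection numbers with these two lifts, and the lifted twist moves it: the intersection number of $x$ with its image under the $k$-th power is $\pm2k$. The computation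 is carried out in the next proof.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[rounded corners=10pt] (-3.4,-2) rectangle (-1,2);
\draw[rounded corners=10pt] (1,-2) rectangle (3.4,2);
\foreach \y in {1.35,0.45,-0.45,-1.35}{
  \fill[white] (-1.1,\y-0.2) rectangle (1.1,\y+0.2);
  \draw (-1,\y+0.2)--(1,\y+0.2);
  \draw (-1,\y-0.2)--(1,\y-0.2);
  \draw (0,\y) ellipse (0.08 and 0.2);
}
\draw[dashed,rounded corners=8pt] (-2.2,0.45) rectangle (2.2,1.35);
\node at (-2.5,0.9) {$x$};
\node at (-2.5,-1.2) {$u$};
\node at (2.5,-1.2) {$v$};
\end{tikzpicture}
\caption{A degree $8$ cover of a closed genus $2$ surface, built from two covers $u$ and $v$ of the one-holed tori on the two sides of a separating curve $c$. The four small circles are the lifts of $c$; each covers $c$ twice. The dashed loop $x$ crosses two of them once each. The handles of $u$ and $v$, three on each, are not drawn.}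
\label{fig:cover}
\end{figure}

\begin{proposition}\label{prop:infinite}
If $f\in\mathrm{Mod}_S$ has infinite order, then $\rho_K(f)$ has infinite order for some $K$.
\end{proposition}

\begin{proof}
Replacing $f$ by $f^2$, we may assume that $f$ preserves orientation. If $f$ has positive entropy, Proposition \ref{prop:entropy} gives $K$ such that $\rho_K(f)$ has an eigenvalue that is not a root of unity. Otherwise, after replacing $f$ by a power, $f=T=\prod_iT_{c_i}^{n_i}$ is a multitwist along a nonempty multicurve $\mathcal C=\{c_i\}$ with all $n_i\ne0$. By Lemmas \ref{lem:characteristic} and \ref{lem:norm}(ii) it suffices to find a finite connected cover $S''\to S$ and a lift of $T^2$ acting with infinite order on $H_1(S'';\mathbb Z)$.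

The exponents $n_i$ may have different signs, so contributions of different curves could cancel. We therefore arrange a loop that meets lifts of $c_1$ only.

\emph{Covers of the pieces.} Let $R_j$ be the components of $S$ cut along $\mathcal C$. Each has nonempty boundary. Since the curves are essential and pairwise non-isotopic and $\chi(S)<0$, no $R_j$ is a disc or an annulus, so $\chi(R_j)<0$. Let $R=R_j$ have genus $g$ and $b\ge1$ boundary circles. We define a connected regular cover $\tilde R_j\to R_j$ with finite group $Q_j$.
\begin{itemize}
\item If $b\ge2$, take $Q_j=H_1(R;\mathbb Z/2)$. Its order is $2^{2g+b-1}\ge4$, because $\chi(R)<0$ means $2g+b\ge3$. The only relation among the boundary classes is that their sum is $0$. So each boundary circle has nonzero image, of order $2$.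
\item If $b=1$, then $g\ge1$ and $\pi_1(R)$ is free on $x_1,y_1,\dots,x_g,y_g$ with boundary $\prod_i[x_i,y_i]$. Map it onto the dihedral group $Q_j$ of order $8$, sending $x_1,y_1$ to two reflections generating $Q_j$ and the other generators to $1$. The boundary maps to the commutator of the two reflections, which has order $2$.
\end{itemize}
In both cases each boundary circle of $R_j$ is covered by $|Q_j|/2\ge2$ circles in $\tilde R_j$, each of degree $2$.

\emph{Gluing.} Let $\ell$ be a common multiple of the $|Q_j|$ and take $\ell/|Q_j|$ copies of each $\tilde R_j$. Each side of each $c_i$ then has exactly $\ell/2$ lifts, all connected double covers of $c_i$. Any bijection between the lifts of the two sides can thus be realized by gluing along isomorphisms of covers of $c_i$. The result is a cover of $S$ of degree $\ell$, possibly disconnected. For $i\ne1$ choose the bijections arbitrarily. For $c_1$ proceed as follows.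
\begin{itemize}
\item If the two sides of $c_1$ lie in different pieces $R_j,R_k$, pick a copy $u$ of $\tilde R_j$ and a copy $v$ of $\tilde R_k$, and glue two lifts of $c_1$ in $\partial u$ to two lifts in $\partial v$.
\item If both sides lie in the same piece $R_j$, pick a copy $u$ of $\tilde R_j$ and glue a lift of one side in $\partial u$ to a lift of the other side in $\partial u$.
\end{itemize}
Complete the bijection for $c_1$ arbitrarily, and let $S''$ be the component containing $u$. Since $u$ and $v$ are connected, $S''$ contains a loop $x$ that meets the preimage of $\mathcal C$ transversally, and only in two lifts of $c_1$, once each (first case), or only in one lift of $c_1$, once (second case).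

\emph{The lift of $T^2$.} On the annulus $\mathbb R/\mathbb Z\times[0,1]$ the square $(\vartheta,t)\mapsto(\vartheta+2t,t)$ of a twist lifts, under the double cover $\vartheta=2\vartheta'$, to the twist $(\vartheta',t)\mapsto(\vartheta'+t,t)$. All lifts of the $c_i$ have degree $2$. So $T^2$ lifts to $T''=\prod_{c'}T_{c'}^{n(c')}$, the product over all lifts $c'$ in $S''$ of curves of $\mathcal C$, where $n(c')=n_i$ if $c'$ covers $c_i$.

\emph{The action.} Orient the curves $c'$, and let $\langle\cdot,\cdot\rangle$ be the intersection form on $H_1(S'';\mathbb Z)$. The $c'$ are disjoint, so with a sign $\varepsilon=\pm1$ depending on conventions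
\[
T''^{\,k}_*(x)=x+\varepsilon k\sum_{c'}n(c')\langle c',x\rangle[c'],\qquad
\langle x,T''^{\,k}_*x\rangle=-\varepsilon k\sum_{c'}n(c')\langle c',x\rangle^2 .
\]
Only the lifts of $c_1$ crossed by $x$ contribute to the last sum, with $\langle c',x\rangle=\pm1$. So the value is $-2\varepsilon kn_1$ in the first case and $-\varepsilon kn_1$ in the second. It is nonzero for $k\ne0$, while $\langle x,x\rangle=0$. Hence $T''^{\,k}_*x\ne x$ for all $k\neq0$, and $T''_*$ has infinite order.
\end{proof}

\subsection*{Groups of zero entropy}

One more fact is needed.
\begin{itemize}
\item (Ivanov \cite{IvanovBook}) Let $R$ be a compact connected orientable surface with $\chi(R)<0$. An infinite subgroup of $\mathrm{Mod}_R$ that is irreducible, i.e.\ preserves no nonempty multicurve, contains a pseudo-Anosov element.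
\end{itemize}

\begin{proposition}\label{prop:zero}
A subgroup $\Gamma\le\mathrm{Mod}_S$ consisting of orientation-preserving elements of zero entropy is virtually abelian.
\end{proposition}

\begin{proof}
We cut $S$ as far as a finite-index subgroup of $\Gamma$ allows, and show that only twists remain. Consider pairs $(\Gamma_0,\mathcal C)$, where $\Gamma_0\le\Gamma$ has finite index and $\mathcal C$ is a possibly empty multicurve each of whose curves is fixed by $\Gamma_0$. Choose one with $|\mathcal C|$ maximal. Shrinking $\Gamma_0$, we may assume that it preserves the orientation of each curve of $\mathcal C$ and each component $R_j$ of $S$ cut along $\mathcal C$. As before, $\chi(R_j)<0$.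

Suppose the image of $\Gamma_0$ in some $\mathrm{Mod}_{R_j}$ is infinite. If it preserved a nonempty multicurve of $R_j$, a finite-index subgroup of $\Gamma_0$ would fix a curve essential in $R_j$. This curve is essential in $S$, disjoint from $\mathcal C$ and not isotopic to a curve of $\mathcal C$, contradicting maximality. So the image is irreducible. By Ivanov's theorem some element of $\Gamma_0$ is pseudo-Anosov on $R_j$, hence has positive entropy, a contradiction.

So $\Gamma_0\to\prod_j\mathrm{Mod}_{R_j}$ has finite image. Its kernel has finite index in $\Gamma$ and, by the cutting fact, consists of multitwists along $\mathcal C$, hence is abelian.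
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}

\subsection*{From virtually abelian to nilpotent}

\begin{proposition}\label{prop:criterion}
Let $\Gamma$ be a group such that
\begin{enumerate}
\item[(a)] $\Gamma$ is residually finite;
\item[(b)] every element of infinite order in $\Gamma$ has infinite-order image under some homomorphism $\Gamma\to GL_m(\mathbb Z)$, where $m$ and the homomorphism may depend on the element.
\end{enumerate}
Let $N\le\Gamma$ be finitely generated, virtually abelian and nilpotent in all finite quotients of\/ $\Gamma$. Then $N$ has a central free abelian subgroup of finite index, $[N,N]$ is finite, and $N$ is nilpotent.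
\end{proposition}

\begin{proof}
$N$ has a normal free abelian subgroup $A$ of finite index and finite rank. Suppose $A$ is not central. Take $b\in A$ and $h$ from Lemma \ref{lem:iterate}. Since $b\neq1$ has infinite order, (b) gives $\rho:\Gamma\to GL_m(\mathbb Z)$ with $\rho(b)$ of infinite order. The reductions of $\rho(N)$ mod $p$ are images of $N$ in finite quotients of $\Gamma$, so they are nilpotent, and $\rho(N)$ is nilpotent by Proposition \ref{prop:reductions}. If $c$ is its class, then $\rho(b)^{h^c}\in\gamma_{c+1}(\rho(N))=1$, a contradiction. So $A$ is central.

By Lemma \ref{lem:schur}, $[N,N]$ is finite. By (a) it injects into some finite quotient of $\Gamma$, in which the image of $N$ is nilpotent. So $N$ is nilpotent by the same lemma.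
\end{proof}

\begin{remark}
Hypothesis (b) cannot be dropped. Let $\Gamma=\hat{\mathbb Z}_2\rtimes\{\pm1\}$, where $\hat{\mathbb Z}_2$ is the additive group of $2$-adic integers. It is residually finite. A subgroup of finite index in $\hat{\mathbb Z}_2$ contains $m\hat{\mathbb Z}_2=2^k\hat{\mathbb Z}_2$ for some $m\ge1$, where $2^k$ is the $2$-part of $m$. So every finite quotient of $\Gamma$ is a $2$-group, and every subgroup is nilpotent in all of them. But the infinite dihedral group $\mathbb Z\rtimes\{\pm1\}\le\Gamma$ is not nilpotent. In this example, in the notation of Lemma \ref{lem:iterate}, each finite quotient kills some $b^{2^c}$, with $c$ depending on the quotient. In the proof above, the nilpotency of $\rho(N)$ provides one $c$ for all the reductions of $\rho$ at once.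
\end{remark}

\subsection*{The remaining cited facts}
Let $S$ be connected with $\chi(S)<0$.
\begin{itemize}
\item (Tits alternative; Ivanov \cite{IvanovBook}, McCarthy \cite{McCarthy}) A subgroup of $\mathrm{Mod}_S$ either contains a nonabelian free group or is virtually abelian.
\item (Birman--Lubotzky--McCarthy \cite{BLM}) Abelian subgroups of $\mathrm{Mod}_S$ are finitely generated.
\item (Residual finiteness) The map $\mathrm{Mod}_S\to\mathrm{Out}(\pi_1(S))$ is injective by the Dehn--Nielsen--Baer theorem \cite[Thm.~8.8]{FarbMargalit}. The group $\mathrm{Out}(\pi)$ is residually finite if $\pi$ is a finitely generated free group or a closed orientable surface group (Grossman \cite{Grossman}). So $\mathrm{Mod}_S$ is residually finite.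
\end{itemize}

\subsection*{The proof}

(1)$\Rightarrow$(2) is clear. Let $N$ be nilpotent in all finite quotients of $\mathrm{Mod}_S$. We prove (1) and the additional statements.

\medskip
\noindent\textbf{Case 1: $S$ connected, $\chi(S)<0$.} For every $K$ the reductions of $\rho_K(N)$ mod $p$ are images of $N$ in finite quotients of $\mathrm{Mod}_S$, so they are nilpotent. By Proposition \ref{prop:reductions}, $\rho_K(N)$ is nilpotent. Let $f\in[N,N]$. Then $\rho_K(f)\in[\rho_K(N),\rho_K(N)]$, and by Proposition \ref{prop:commutator} all its eigenvalues are roots of unity. This holds for every $K$, and $f$ preserves orientation because it is a product of commutators. By Proposition \ref{prop:entropy}, $f$ has zero entropy.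

Suppose $N$ contained a nonabelian free group $F$. Then $[F,F]\le[N,N]$ would be a nonabelian free group of orientation-preserving elements of zero entropy, contradicting Proposition \ref{prop:zero}. By the Tits alternative $N$ is virtually abelian. It is finitely generated, because its abelian subgroups are. The group $\mathrm{Mod}_S$ satisfies (a) of Proposition \ref{prop:criterion}, and it satisfies (b) by Proposition \ref{prop:infinite}. So Proposition \ref{prop:criterion} gives all the claims.

\medskip
\noindent\textbf{Case 2: $S$ connected, $\chi(S)\ge0$.} For the sphere, the disc and the annulus $\mathrm{Mod}_S$ is finite. Then $N$ is its own image in the finite quotient $\mathrm{Mod}_S$, hence nilpotent, and the other claims are trivial.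

For the torus, $\mathrm{Mod}_S=GL_2(\mathbb Z)$, and $N$ is nilpotent by Proposition \ref{prop:reductions}. Since $GL_2(\mathbb Z)$ is virtually free and nilpotent free groups are cyclic, $N$ is virtually cyclic, hence finitely generated and virtually abelian. $GL_2(\mathbb Z)$ is residually finite and satisfies (b) with the identity representation, so Proposition \ref{prop:criterion} gives the remaining claims.

\medskip
\noindent\textbf{Case 3: $S=S_1\sqcup\dots\sqcup S_k$ disconnected.} The kernel of the action of $\mathrm{Mod}_S$ on the set of components is a normal subgroup of finite index, $\mathrm{Mod}^0=\prod_i\mathrm{Mod}_{S_i}$. By Lemma \ref{lem:formal}, the projection $N_i$ of $N\cap\mathrm{Mod}^0$ to $\mathrm{Mod}_{S_i}$ is nilpotent in all finite quotients of $\mathrm{Mod}_{S_i}$. By Cases 1 and 2, $N_i$ is finitely generated and virtually abelian. Hence so is $N\cap\mathrm{Mod}^0$, a subgroup of $\prod_iN_i$, and so is $N$. It remains to verify the hypotheses of Proposition \ref{prop:criterion} for $\Gamma=\mathrm{Mod}_S$.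

(a) $\mathrm{Mod}^0$ is a finite product of residually finite groups and has finite index in $\mathrm{Mod}_S$, so $\mathrm{Mod}_S$ is residually finite.

(b) Let $b\in\mathrm{Mod}_S$ have infinite order. Some power $b^j$, $j\ge1$, lies in $\mathrm{Mod}^0$, and its component in some $\mathrm{Mod}_{S_i}$ has infinite order. Then $S_i$ is a torus or $\chi(S_i)<0$. By the identity representation of $GL_2(\mathbb Z)$ or by Proposition \ref{prop:infinite}, this component has infinite order under some $\sigma:\mathrm{Mod}_{S_i}\to GL_m(\mathbb Z)$. Let $\mathrm{pr}_i:\mathrm{Mod}^0\to\mathrm{Mod}_{S_i}$ be the projection and induce $\sigma\circ\mathrm{pr}_i$ from $\mathrm{Mod}^0$ to $\mathrm{Mod}_S$. The induced representation is integral, and its restriction to the normal subgroup $\mathrm{Mod}^0$ has $\sigma\circ\mathrm{pr}_i$ as a direct summand. So $b^j$, and hence $b$, has infinite order in it.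

Proposition \ref{prop:criterion} now gives all the claims. This completes the proof of Theorem \ref{thm:main}, and with it of Corollary \ref{cor:frattini}. \qed

\begin{thebibliography}{9}

\bibitem{BLM} Birman, Lubotzky and McCarthy, Duke 1983.

\bibitem{FarbMargalit} Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Grossman} Grossman, J. London Math. Soc. 1974.

\bibitem{IvanovBook} N. V. Ivanov, \emph{Subgroups of Teichm\"uller Modular Groups}, AMS, 1992.

\bibitem{IvanovProblems} Nikolai V. Ivanov, \emph{Fifteen problems about the mapping class groups}, arXiv:math/0608325 (2006).

\bibitem{Liu} Y. Liu, \emph{Virtual homological spectral radii for automorphisms of surfaces}, J. Amer. Math. Soc. 33 (2020).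

\bibitem{McCarthy} McCarthy, Trans. AMS 291 (1985).

\end{thebibliography}

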